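# Generating Thompson's group $V$: an undecidable question

## Three tables with even length changes

Consider three transformations of the set of infinite binary sequences. In each formula $z$ is an arbitrary infinite sequence.

$$g_1:\ 0z\leftrightarrow 1z;\qquad g_2:\ 00z\leftrightarrow 01z,\quad 1z\mapsto 1z;\qquad g_3:\ 0z\leftrightarrow 110z,\quad 10z\mapsto 10z,\quad 111z\mapsto 111z .$$

Each one replaces a finite prefix by another and leaves the tail alone. Compositions have the same form. For instance $g_1g_3$ (first $g_3$, then $g_1$) is given by
$$0z\mapsto 010z,\qquad 110z\mapsto 1z,\qquad 10z\mapsto 00z,\qquad 111z\mapsto 011z .$$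

Does the group generated by $g_1,g_2,g_3$ contain the map $h$ that exchanges $0z\leftrightarrow 10z$ and fixes every $11z$?

Suppose a map $v$ replaces the prefix $\alpha$ of a sequence $x$ by $\beta$. Call $|\beta|-|\alpha|$ the *length change* of $v$ at $x$. If we describe $v$ near $x$ by a longer prefix $\alpha\gamma$, it is replaced by $\beta\gamma$, and the difference of lengths is the same. When we apply two maps in turn, the length changes add. For $g_1$ and $g_2$ all length changes are $0$; for $g_3$ they are $+2$ on $0z$, $-2$ on $110z$ and $0$ elsewhere. So every element of the group generated by $g_1,g_2,g_3$ has even length change at every point (check this on $g_1g_3$: the changes are $+2,-2,0,0$). But $h$ has length change $+1$ at $0z$. The answer is no.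

Let us name the objects. A *prefix code* over $\{0,1\}$ is a set $P\subset\{0,1\}^*$ in which no word is a proper prefix of another; it is *maximal* if it is not properly contained in another prefix code. A *table* is a bijection $\varphi:P\to Q$ between two finite maximal prefix codes. It determines the homeomorphism $px\mapsto\varphi(p)x$ ($p\in P$) of the Cantor space $\{0,1\}^\omega$. Richard Thompson's group $V$ (also denoted $G_{2,1}$ by Higman) is the group of all homeomorphisms arising in this way, under composition. It is infinite, finitely presented and simple. In the example, $g_1,g_2,g_3,h\in V$, and we have shown that $\{g_1,g_2,g_3\}$ does not generate $V$.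

The *generation problem* of $V$ asks, for a finite set $\Gamma\subset V$ given by tables, whether $\Gamma$ generates $V$. Is there an algorithm that decides this? The question is posed in Jean-Camille Birget, "The groups of Richard Thompson and complexity", arXiv:math/0204292 (2002).

One half is easy. Fix a finite generating set of $V$. Given $\Gamma$, list all words in $\Gamma$ and their inverses, compute their tables, and wait until each of the fixed generators has appeared. This procedure halts exactly when $\Gamma$ generates $V$. A "no" is different: in the example it came from an invariant, the parity of length change, which we had to guess. The smallest case is trivial: a set with at most one element never generates $V$, since $V$ is not cyclic (an infinite cyclic group is not simple).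

Recall some terms of computability. A set of finite objects is $\Sigma^0_1$ if some algorithm halts exactly on its members. It is *$\Sigma^0_1$-complete* (under many-one reductions) if it is $\Sigma^0_1$ and *$\Sigma^0_1$-hard*: for each $\Sigma^0_1$ set $\mathcal S\subset\mathbb N$ there is a computable $f$ with $i\in\mathcal S\iff f(i)$ is in the set. A $\Sigma^0_1$-hard set is undecidable.

**Theorem A.** There is an algorithm which, given a finite group presentation $\mathcal P=\langle X\mid R\rangle$ with $X\ne\emptyset$, computes a finite set $\Gamma_{\mathcal P}\subset V$ such that $\langle\Gamma_{\mathcal P}\rangle=V$ if and only if the group presented by $\mathcal P$ is trivial. Hence, by the Adian–Rabin theorem (triviality of finitely presented groups is undecidable), the generation problem of $V$ is undecidable.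

**Theorem B.** There is a fixed $a\in V$ such that $\{b\in V:\langle a,b\rangle=V\}$ is $\Sigma^0_1$-complete under many-one reductions, in particular undecidable. So the generation problem is $\Sigma^0_1$-complete already for two-element sets, one element being fixed. The number $2$ is optimal, and $\Sigma^0_1$ is the exact complexity.

The last sentence was proved just above. From outside we use: $V$ is finitely generated and simple; the Adian–Rabin theorem (for A); and, for B, Higman's embedding theorem and small cancellation over free products (Lyndon–Schupp, *Combinatorial Group Theory*, Ch. V, Cor. 9.4).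

## Cones, V-maps and transpositions

Write $C=\{0,1\}^\omega$, let $\varepsilon$ be the empty word, and let $\sigma$ be the shift, which deletes the first digit. A *cone* is a set $\alpha C$ with $\alpha\in\{0,1\}^*$. From now on "clopen set" means *nonempty* clopen subset of $C$, and "proper" means $\ne C$. Every clopen set is a finite disjoint union of cones. Maps compose from right to left.

**Definition (V-map).** A V-map $\varphi:A\to B$ between clopen sets is a homeomorphism of $A$ onto $B$ such that $A$ is a finite disjoint union of cones $\alpha_iC$ with $\varphi(\alpha_iz)=\beta_iz$ for all $z$.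

For example, $z\mapsto 10z$ is a V-map $C\to 10C$. V-maps are closed under composition, inversion, restriction to clopen sets and disjoint union. The V-maps $C\to C$ are exactly the elements of $V$: the cones $\alpha_iC$ partition $C$ exactly when the $\alpha_i$ form a finite maximal prefix code.

For incomparable words $\alpha,\beta$ (neither a prefix of the other) let $\tau(\alpha,\beta)=\tau(\beta,\alpha)\in V$ exchange $\alpha z\leftrightarrow\beta z$ and be the identity elsewhere. If $v\in V$ satisfies $v(\alpha z)=\alpha'z$ and $v(\beta z)=\beta'z$ for all $z$, then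
$$v\,\tau(\alpha,\beta)\,v^{-1}=\tau(\alpha',\beta').\tag{1}$$
In the opening example $g_2=\tau(00,01)$, $g_3=\tau(0,110)$, and (1) gives $g_3g_2g_3^{-1}=\tau(1100,1101)$. Rule (1) will do nearly all the computation in this lecture.

## Cocycles, and an obstruction modulo 3

We generalize length change so that it takes values in a group. Let $U$ be a group and $f:C\to U$ locally constant. Put
$$F_n(x)=f(x)f(\sigma x)\cdots f(\sigma^{n-1}x),\qquad\text{so}\qquad F_{n+k}(x)=F_n(x)\,F_k(\sigma^nx).\tag{2}$$

**Definition (cocycle, $\kappa$-map).** For a V-map $\varphi:A\to B$ and $x\in A$ choose $\alpha$ with $x\in\alpha C\subset A$ and $\varphi(\alpha z)=\beta z$ for all $z$. Put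
$$c(\varphi,x)=F_{|\beta|}(\varphi x)\,F_{|\alpha|}(x)^{-1}\in U.\tag{3}$$
If $c(\varphi,\cdot)$ is constant with value $\kappa$, then $\varphi$ is called a $\kappa$-map.

*Well defined.* Two choices of $\alpha$ are both prefixes of $x$, so they are comparable, say $\alpha'=\alpha\gamma$. Then $\beta'z=\varphi(\alpha\gamma z)=\beta\gamma z$ for all $z$, so $\beta'=\beta\gamma$. With $x=\alpha\gamma z$, (2) gives
$$F_{|\beta\gamma|}(\beta\gamma z)F_{|\alpha\gamma|}(\alpha\gamma z)^{-1}=F_{|\beta|}(\beta\gamma z)F_{|\gamma|}(\gamma z)F_{|\gamma|}(\gamma z)^{-1}F_{|\alpha|}(\alpha\gamma z)^{-1},$$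
which is the value computed with $\alpha$.

*Chain rule.* For V-maps $\varphi:A\to B$ and $\psi:B\to B'$,
$$c(\psi\varphi,x)=c(\psi,\varphi x)\,c(\varphi,x).\tag{4}$$
Indeed, take $\alpha$ so long that $\varphi(\alpha z)=\beta z$ and $\psi(\beta z)=\gamma z$; the factor $F_{|\beta|}(\varphi x)$ cancels. Identity maps have $c\equiv1$. Hence a $\kappa$-map followed by a $\kappa'$-map is a $\kappa'\kappa$-map, inverses of $\kappa$-maps are $\kappa^{-1}$-maps, and disjoint unions of $\kappa$-maps are $\kappa$-maps.

The parity of length change is the case $U=\mathbb Z/2$ with $f$ constant, equal to the generator.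

Here is the plan. Let $N$ be a normal subgroup of $U$ and $Q=U/N$. The elements of $V$ whose cocycle is constant modulo $N$ form a subgroup $H_Q$ of $V$. If a transposition has cocycle $1$ off its support and something nontrivial modulo $N$ on part of it, then $H_Q\ne V$. So we would like a finite set $\Gamma\subset H_Q$, built from a presentation of $Q$, that generates $V$ when $Q=1$. Then $\Gamma$ generates $V$ if and only if $Q=1$.

The first thing to try is a constant weight $f$, as in the example. To imitate multiplication in $Q$ inside $V$, we will want elements of $V$ with prescribed constant cocycle $\kappa$. This is where a constant weight fails.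

**Observation.** No element of $V$ has odd length change at every point.

*Proof.* For a clopen set $A=\bigsqcup_i\alpha_iC$ put $\mu(A)=\sum_i(-1)^{|\alpha_i|}\in\mathbb Z/3$. Splitting a cone $\alpha C$ into $\alpha0C\sqcup\alpha1C$ replaces $(-1)^n$ by $2(-1)^{n+1}=-2(-1)^n=(-1)^n$ in $\mathbb Z/3$. Any two partitions of $A$ into cones can be split to the partition into cones of one large fixed length, so $\mu(A)$ does not depend on the partition. If all length changes of $v$ are odd, then $\mu(vA)=-\mu(A)$. With $A=C$ this says $1=-1$ in $\mathbb Z/3$, which is false. $\square$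

So we need a weight $f$ for which no such count obstructs. What matters is how a cone splits into cones with labels in $U$.

## A weight that reads letters between consecutive ones

**Data.** $U$ is a group with solvable word problem, and $Y=\{y_0,\dots,y_{m-1}\}$ $(m\ge1)$ is a finite list of letters mapped to $U$ and generating $U$ *as a monoid*. The set $R_0\subset Y^*$ is finite and such that $U$ is the monoid presented by $\langle Y\mid\rho=1\ (\rho\in R_0)\rangle$. Write $\bar w\in U$ for the value of $w\in Y^*$; we also write $y_j$ for the value $\bar y_j$.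

- For Theorem A: $U$ is free on $X$, $Y=X\sqcup X^{-1}$, $R_0=\{yy^{-1}:y\in Y\}$.
- For Theorem B: $U=\langle x,y\mid y^2\rangle$, $Y=(x,\mathsf X,y)$ with $\mathsf X=x^{-1}$, $R_0=\{x\mathsf X,\mathsf Xx,yy\}$.

Let $R\subset Y^*$ be finite, $Q=U/\langle\langle\bar r:r\in R\rangle\rangle$, and $\pi:U\to Q$ the quotient map. Then $Q$ is the monoid presented by $\langle Y\mid\rho=1\ (\rho\in R_0\cup R)\rangle$: this monoid is a quotient of the group $U$, hence a group, and it is the largest quotient of $U$ in which all $\bar r$ become $1$.

Define
$$f(0z)=1,\qquad f(10^j1z)=y_j\ \ (0\le j<m),\qquad f(10^mz)=1.\tag{5}$$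
So a $1$ carries the letter coded by the gap to the next $1$, unless that gap has $m$ or more zeros.

*Example.* Let $U=\langle x\rangle$ be infinite cyclic and $Y=(x,\mathsf X)$, so $m=2$. Then $f(11z)=x$, $f(101z)=x^{-1}$, $f(100z)=1$. For the map $001z\mapsto00011z$ we get $F_5(00011z)=x\,f(1z)$ and $F_3(001z)=f(1z)$, so $c=x$: it is an $x$-map. For $0z\mapsto1z$, on the other hand, $c=f(1z)$, which is $x$, $x^{-1}$ or $1$ according as $z$ starts with $1$, $01$ or $00$. A prefix replacement need not have constant cocycle, because the value at a last $1$ depends on the tail. This forces a distinction between words.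

**Definition (types).** A *D-word* is a word ending in $1$. An *E-word* is a word in $0^*$ (including $\varepsilon$) or a word ending in $10^i$ with $i\ge m$.

For $m=2$: $0110100$ is an E-word, $01101$ is a D-word, and $10$ is neither.

The value of $f$ at a position carrying $1$ is determined by what follows up to the next $1$ or up to $m$ zeros. In an E-word this information lies inside the word for every $1$; in a D-word, for every $1$ but the last. Hence there is a *label* $\lambda(\alpha)\in U$, independent of $z$, with
$$F_{|\alpha|}(\alpha z)=\lambda(\alpha)\ \text{ for an E-word }\alpha,\qquad F_{|\alpha|}(\alpha z)=\lambda(\alpha)f(1z)\ \text{ for a D-word }\alpha.\tag{6}$$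
For $m=2$ and $Y=(x,\mathsf X)$, $\lambda(0110100)=x\cdot x^{-1}\cdot1=1$ and $\lambda(011)=x$. Always $\lambda(\varepsilon)=\lambda(0^i1)=1$. Directly from (6) we get three rules.

- (L0) If $\alpha,\beta$ have the same type, then $\alpha z\mapsto\beta z$ is a $\lambda(\beta)\lambda(\alpha)^{-1}$-map. (For D-words the factor $f(1z)$ cancels.)
- (L1) If $\alpha$ is an E-word, then $\alpha0$ is an E-word, $\alpha1$ is a D-word, and both have label $\lambda(\alpha)$.
- (L2) If $\alpha$ is a D-word, then $\alpha0^j1$ ($j<m$) is a D-word with label $\lambda(\alpha)y_j$, and $\alpha0^m$ is an E-word with label $\lambda(\alpha)$.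

For (L1): $F(\alpha0z)=\lambda(\alpha)f(0z)=\lambda(\alpha)$ and $F(\alpha1z)=\lambda(\alpha)f(1z)$, where $F$ is taken over the displayed word. For (L2): $F(\alpha0^j1z)=\lambda(\alpha)f(10^j1z)f(1z)=\lambda(\alpha)y_jf(1z)$, and $F(\alpha0^mz)=\lambda(\alpha)f(10^mz)=\lambda(\alpha)$.

Put $\hat y_j=0^j1$ and $\hat w=\hat y_{j_1}\cdots\hat y_{j_n}$ for $w=y_{j_1}\cdots y_{j_n}$; thus $\widehat{wu}=\hat w\hat u$. By (L2), for a D-word $\alpha$ the word $\alpha\hat w$ is a D-word and
$$\lambda(\alpha\hat w)=\lambda(\alpha)\bar w=\lambda(\alpha\hat w0^m).\tag{7}$$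

Finally let $\Theta=\{0^m\}\cup\{0^i1:0\le i<m\}$, a maximal prefix code. For *every* word $\gamma$, $\gamma0^m$ is an E-word and $\gamma0^i1$ is a D-word. Two consequences: every clopen set is a finite disjoint union of cones of D- and E-words; and for a V-map with $\alpha z\mapsto\beta z$, the words $\alpha\eta,\beta\eta$ have the same type for each $\eta\in\Theta$, so $c$ is constant on $\alpha\eta C$ with value $\lambda(\beta\eta)\lambda(\alpha\eta)^{-1}$. So the cocycle of a table takes finitely many values, and these are computable.

## Maps with any constant cocycle between any two clopen sets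

Why should this weight do better than a constant one? Try the analogue of the count modulo $3$: assign to a cone of type E and label $h$ a formal symbol $E_h$, and $D_h$ for type D. Rules (L1) and (L2) say that under splitting
$$E_h=E_h+D_h,\qquad D_h=E_h+\textstyle\sum_jD_{hy_j}.$$
In an abelian group the first relation forces $D_h=0$ for all $h$, and the second then forces $E_h=0$. So no additive count of this kind survives. The next proof turns these two cancellations into actual maps: part (i) is the first relation, part (iii) the second.

**Lemma 1.** For all clopen $A,B$ and all $\kappa\in U$ there is a $\kappa$-map from $A$ onto $B$.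

*Proof.* Say that $A$ *absorbs* $(h,B)$ if $A=A_1\sqcup A_2$ with a $1$-map of $A$ onto $A_1$ and an $h$-map of $B$ onto $A_2$. In words: $A$ can be compressed inside itself, without cocycle, to make room for a copy of $B$ with constant $h$.

**Step (i): every $A$ absorbs $(h,1C)$.** This uses the splitting $E_h=E_h+D_h$. Choose $\gamma C\subset A$ and put $h'=\lambda(\gamma0^m)$. Since $Y$ generates $U$ as a monoid, there is $w\in Y^*$ with $\bar w=h'^{-1}h$. Set $\alpha=\gamma0^m1\hat w0^m$. By (L1) and (7), $\gamma0^m1$ is a D-word with label $h'$, and $\alpha$ is an E-word with $\lambda(\alpha)=h'\bar w=h$. Put $A_2=\alpha1C$ and $A_1=A\setminus\alpha1C$. The map that is $\alpha z\mapsto\alpha0z$ on $\alpha C$ and the identity on the rest of $A$ is a $1$-map of $A$ onto $A_1$, by (L0) and (L1). The map $1z\mapsto\alpha1z$ is an $h$-map $1C\to A_2$, since $\lambda(1)=1$ and $\lambda(\alpha1)=h$.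

**Step (ii): joint absorption.** We want to absorb several sets at once. If every clopen set absorbs each $(h_i,B_i)$, $1\le i\le n$, then every $A$ is $A_0\sqcup A_1\sqcup\dots\sqcup A_n$ with a $1$-map of $A$ onto $A_0$ and $h_i$-maps of $B_i$ onto $A_i$. Induct on $n$: given the decomposition for $n-1$, let $A_0$ absorb $(h_n,B_n)$, so $A_0=A_0'\sqcup A_n$, and compose the $1$-maps $A\to A_0\to A_0'$.

**Step (iii): every $A$ absorbs $(h,C)$.** This uses $D_h=E_h+\sum_jD_{hy_j}$: absorb a copy of $1C$, keep only its E-part, and give the D-parts back. By (i), $A=A_1\sqcup A_2$ with a $1$-map $\theta:A\to A_1$ and an $h$-map $\psi:1C\to A_2$, both onto. Since $1C=10^mC\sqcup\bigsqcup_{j<m}10^j1C$, put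
$$A_2'=\psi(10^mC),\qquad A_2^j=\psi(10^j1C).$$
By (L0) and (L2), $z\mapsto10^mz$ is a $1$-map on $C$ (both $\varepsilon$ and $10^m$ are E-words with label $1$), so $z\mapsto\psi(10^mz)$ is an $h$-map of $C$ onto $A_2'$. Likewise $1z\mapsto10^j1z$ is a $y_j$-map, so $1z\mapsto\psi(10^j1z)$ is an $hy_j$-map of $1C$ onto $A_2^j$. By (i) and (ii) applied to $A_1$, we have $A_1=A_3\sqcup\bigsqcup_jA_4^j$ with a $1$-map $A_1\to A_3$ and $hy_j$-maps $1C\to A_4^j$. The compositions $A_2^j\to1C\to A_4^j$ are $1$-maps, because $(hy_j)(hy_j)^{-1}=1$. Together with $A_1\to A_3$ they form a $1$-map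
$$\zeta:\ A\setminus A_2'=A_1\sqcup\bigsqcup_jA_2^j\ \longrightarrow\ A_3\sqcup\bigsqcup_jA_4^j=A_1,$$
onto. So $\zeta^{-1}\theta:A\to A\setminus A_2'$ is a $1$-map onto. With the $h$-map $C\to A_2'$, the decomposition $A=(A\setminus A_2')\sqcup A_2'$ shows the claim.

**Step (iv): every $A$ absorbs every $(h,B)$.** We cut $B$ into pieces of the two kinds already treated. Write $B=\bigsqcup_i\beta_iC$ with D- and E-words $\beta_i$. Put $B_i'=1C$ if $\beta_i$ is a D-word and $B_i'=C$ if it is an E-word. By (L0), $1z\mapsto\beta_iz$, respectively $z\mapsto\beta_iz$, is a $\lambda(\beta_i)$-map of $B_i'$ onto $\beta_iC$. By (i), (iii) and (ii), $A$ jointly absorbs the pairs $(h\lambda(\beta_i),B_i')$, with images $A_i$. The composition $\beta_iC\to B_i'\to A_i$ is a map with constant $h\lambda(\beta_i)\lambda(\beta_i)^{-1}=h$. The union of these maps is an $h$-map of $B$ onto $\bigsqcup_{i\ge1}A_i$.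

**Step (v): conclusion.** Mutual absorption gives a map onto. By (iv), $A=A_1\sqcup A_2$ with a $1$-map $\mu':A\to A_1$ and a $\kappa^{-1}$-map $\nu':B\to A_2$; and $B=B_1\sqcup B_2$ with a $1$-map $\mu:B\to B_1$ and a $\kappa$-map $\nu:A\to B_2$, all onto. Then $\nu\mu'^{-1}:A_1\to B_2$ and $\mu\nu'^{-1}:A_2\to B_1$ are $\kappa$-maps, and together they form a $\kappa$-map of $A$ onto $B$. $\square$

**Corollary 2.** Every $\kappa$-map between proper clopen sets extends to some $v\in V$ which is a $\kappa$-map.

*Proof.* Lemma 1 gives a $\kappa$-map between the complements, which are nonempty. Take the union. $\square$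

## The subgroups $H_Q$ and transpositions of one type

**Definition ($H_Q$ and $V_Q$).** $H_Q=\{v\in V:\pi(c(v,\cdot))\text{ is constant on }C\}$. By the chain rule (4) this is a subgroup of $V$, and the constant value defines a homomorphism $H_Q\to Q$. Let $V_Q$ be its kernel.

*Example.* With $U=\langle x\rangle$ and $R=\{x^n\}$, we have $Q=\mathbb Z/n$, and $H_Q$ consists of the $v\in V$ whose exponent of $x$ in $c(v,\cdot)$ is constant modulo $n$.

**Lemma 3.** If $Q\ne1$, then $H_Q\ne V$.

*Proof.* Since the $y_j$ generate $U$, some $\pi(y_j)\ne1$. The words $001$ and $0001\hat y_j$ are incomparable D-words with labels $1$ and $y_j$. So $\tau(001,0001\hat y_j)$ has $c=y_j$ on $001C$ and $c=1$ off its support, which is not all of $C$. Hence it is not in $H_Q$. $\square$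

For the other direction we need generators of $V$ to aim at, and they should be compatible with types.

**Lemma 4.** $V$ is generated by finitely many transpositions $\tau(\alpha_l,\beta_l)$, $1\le l\le n$, where $\alpha_l,\beta_l$ are incomparable, of the same type, and $\alpha_lC\cup\beta_lC\ne C$.

*Proof.* Let $N$ be the subgroup generated by all such transpositions. It is nontrivial, as it contains $\tau(001,01)$. We show that $N$ is normal; then $N=V$ by simplicity, and since each of finitely many generators of $V$ is a product of finitely many of the transpositions, finitely many suffice.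

Let $\tau(\alpha,\beta)$ be of the stated kind and $v\in V$. Take $L$ so large that for all $\gamma\in\{0,1\}^L$ we have $v(\alpha\gamma z)=\alpha_\gamma z$ and $v(\beta\gamma z)=\beta_\gamma z$ for all $z$, with suitable words $\alpha_\gamma,\beta_\gamma$. The words $\gamma\eta$ with $|\gamma|=L$, $\eta\in\Theta$ form a maximal prefix code, so
$$\tau(\alpha,\beta)=\prod_{|\gamma|=L,\ \eta\in\Theta}\tau(\alpha\gamma\eta,\beta\gamma\eta),$$
a product of elements with disjoint supports. By (1), $v\,\tau(\alpha\gamma\eta,\beta\gamma\eta)\,v^{-1}=\tau(\alpha_\gamma\eta,\beta_\gamma\eta)$. The words $\alpha_\gamma\eta,\beta_\gamma\eta$ have the same type, decided by $\eta$. Their cones are disjoint, and their union lies in $v(\alpha C\cup\beta C)\ne C$. So each factor lies in $N$, and $v\,\tau(\alpha,\beta)\,v^{-1}\in N$. $\square$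

## Transpositions as equations between words

We want a finite $\Gamma\subset H_Q$ that generates $V$ when $Q=1$. The transpositions of Lemma 4 cannot simply be put into $\Gamma$: by (L0), $\tau(\alpha_l,\beta_l)$ has cocycle $\lambda(\beta_l)\lambda(\alpha_l)^{-1}$ on $\alpha_lC$ and $1$ off its support, so it lies in $H_Q$ only if the labels agree in $Q$. What *can* go into $\Gamma$ is an element $s_l$ with constant cocycle (Corollary 2) that conjugates $\tau(\alpha_l,\beta_l)$ to a standard position $\tau(p_1,p_2\hat w_l)$, where the word $w_l$ records the discrepancy of the labels. It remains to arrange that this standard transposition lies in $\langle\Gamma\rangle$ as soon as "$w_l=1$ in $Q$". So we read transpositions $\tau(p_i\hat w,p_j\hat w')$ as equations $w=w'$ and let $\Gamma$ contain what is needed to deduce equations from the relators.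

With only two positions $p_1,p_2$ transitivity would cause trouble: we would conjugate $\tau(p_1\hat w,p_2\hat w')$ by $\tau(p_2\hat w',p_1\hat w'')$, but $p_1\hat wC$ and $p_1\hat w''C$ need not be disjoint (take $w=\varepsilon$). A third position removes this.

Let $p_i=0^{i+2}1$ for $i\in\{0,1,2\}$, that is, $001$, $0001$, $00001$. These are pairwise incomparable D-words with $\lambda(p_i)=1$; by (7), $\lambda(p_i\hat w)=\lambda(p_i\hat w0^m)=\bar w$; and $\bigsqcup_ip_iC\subsetneq00C$. Fix $\alpha_l,\beta_l$ as in Lemma 4 and words $w_l\in Y^*$ with $\bar w_l=\lambda(\alpha_l)^{-1}\lambda(\beta_l)$. Let $\Gamma$ consist of the following elements.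

1. For each $y\in Y$, an element $k_y\in V$ that is a $\bar y$-map with $k_y(p_iz)=p_i\hat yz$ for $i=0,1,2$.
2. $\tau(p_i,p_j)$, $i\ne j$.
3. $\tau(p_i0^m,p_j0^m)$, $i\ne j$.
4. $\tau(p_i\hat\rho,p_j)$, $i\ne j$, $\rho\in R_0$.
5. For each $l$, an element $s_l\in V$ that is a $\lambda(\alpha_l)^{-1}$-map with $s_l(\alpha_lz)=p_1z$, $s_l(\beta_lz)=p_2\hat w_lz$ if the type is D, or $s_l(\alpha_lz)=p_10^mz$, $s_l(\beta_lz)=p_2\hat w_l0^mz$ if the type is E.
6. $\tau(p_i\hat r,p_j)$, $i\ne j$, $r\in R$.

Only item 6 depends on $R$. The elements in items 1 and 5 exist by Corollary 2, because the prescribed partial maps go between proper clopen sets and have constant cocycle. For item 1, $p_iz\mapsto p_i\hat yz$ is a $\bar y$-map by (L0). For item 5, on $\alpha_lC$ the constant is $1\cdot\lambda(\alpha_l)^{-1}$, and on $\beta_lC$ it is $\bar w_l\lambda(\beta_l)^{-1}=\lambda(\alpha_l)^{-1}$. The domain is proper since $\alpha_lC\cup\beta_lC\ne C$, and the range lies in $00C$.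

*Example.* For $\mathcal P=\langle x\mid x^n\rangle$ and $Y=(x,\mathsf X)$, $\hat x=1$ and item 6 consists of the $\tau(p_i1^n,p_j)$. Their cocycle takes values $x^{\pm n}$ and $1$: constant modulo $n$.

**Proposition 5.** (a) $\Gamma\subset H_Q$. (b) If $Q=1$, any subgroup $H\le V$ containing $\Gamma$ equals $V$.

*Proof of (a).* Items 1–5 have constant cocycle in $U$; for items 2, 3, 4 it is $c\equiv1$, because the two labels are equal (for item 4, $\bar\rho=1$). Item 6 has $c$ with values in $\{1,\bar r,\bar r^{-1}\}$, so $\pi c\equiv1$.

*Proof of (b).* For $w,w'\in Y^*$ write $w\approx w'$ if $\tau(p_i\hat w,p_j\hat w')\in H$ for all $i\ne j$.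

**Step 1: $\approx$ is a congruence on the monoid $Y^*$.** This makes the available transpositions obey the laws of equations.

*Left compatibility.* By (1), $k_y\tau(p_i\hat w,p_j\hat w')k_y^{-1}=\tau(p_i\hat y\hat w,p_j\hat y\hat w')$. So $w\approx w'$ implies $yw\approx yw'$ for each letter $y$, hence for each word on the left.

*Reflexivity.* $\varepsilon\approx\varepsilon$ by item 2, so $w\approx w$ by left compatibility.

*Symmetry.* Clear, since $i\ne j$ are arbitrary and $\tau(\alpha,\beta)=\tau(\beta,\alpha)$.

*Transitivity.* Let $w\approx w'\approx w''$ and $i\ne l$, and let $j$ be the third index. The element $\tau(p_j\hat w',p_l\hat w'')\in H$ fixes $p_iC$ pointwise and maps $p_j\hat w'z$ to $p_l\hat w''z$. Conjugating $\tau(p_i\hat w,p_j\hat w')\in H$ by it gives $\tau(p_i\hat w,p_l\hat w'')\in H$.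

*Right compatibility.* Let $w\approx w'$, $u\in Y^*$ and $\{i,j,l\}=\{0,1,2\}$. Then $\tau(p_i\hat w\hat u,p_l\hat w\hat u)\in H$ by reflexivity for $wu$. The element $\tau(p_i\hat w,p_j\hat w')\in H$ fixes $p_lC$ pointwise and maps $p_i\hat w\hat uz$ to $p_j\hat w'\hat uz$. Conjugation by it gives $\tau(p_j\hat w'\hat u,p_l\hat w\hat u)\in H$. As $j\ne l$ were arbitrary, $w'u\approx wu$.

**Step 2: if $Q=1$, all words are equivalent.** Items 4 and 6 say $\rho\approx\varepsilon$ for $\rho\in R_0\cup R$. So $Y^*/{\approx}$ is a quotient of the monoid $Q$. If $Q=1$, then $w\approx w'$ for all $w,w'$.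

**Step 3: the same for E-cones.** Type E generators need transpositions with $0^m$ appended. We show that $w\approx w'$ implies $\tau(p_i\hat w0^m,p_j\hat w'0^m)\in H$ for $i\ne j$. Let $l$ be the third index. Conjugating item 3 by products of $k_y$'s gives $\tau(p_j\hat w'0^m,p_l\hat w'0^m)\in H$. The element $\tau(p_i\hat w,p_l\hat w')\in H$ fixes $p_jC$ pointwise and maps $p_l\hat w'0^mz$ to $p_i\hat w0^mz$. Conjugation by it gives $\tau(p_j\hat w'0^m,p_i\hat w0^m)\in H$.

**Step 4: recovering generators of $V$.** Let $Q=1$. Then $\varepsilon\approx w_l$, so $\tau(p_1,p_2\hat w_l)$ and $\tau(p_10^m,p_2\hat w_l0^m)$ lie in $H$ for all $l$. Conjugating the appropriate one by $s_l^{-1}\in H$ gives $\tau(\alpha_l,\beta_l)\in H$, by (1) and item 5. By Lemma 4, $H=V$. $\square$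

**Proof of Theorem A.** Given $\mathcal P=\langle X\mid R\rangle$, use the free data, with relators written as words in $Y^*$; here $m=2|X|\ge1$. Let $\Gamma_{\mathcal P}=\Gamma$. If $Q\ne1$, then $\langle\Gamma\rangle\le H_Q\ne V$ by Proposition 5(a) and Lemma 3. If $Q=1$, then $\langle\Gamma\rangle=V$ by Proposition 5(b). So $\langle\Gamma\rangle=V$ if and only if $Q=1$.

It remains to compute $\Gamma$. Items 2, 3, 4, 6 are explicit. The words $\alpha_l,\beta_l$ are found by searching through finite lists of transpositions as in Lemma 4, and words in them, until a fixed finite generating set of $V$ is expressed. The words $w_l$ are then read off from the labels. The $k_y$ and $s_l$ are found by searching through all tables: whether a table has the required values on the given cones is visible, and whether it is a $\kappa$-map is decided by comparing the finitely many values $\lambda(\beta\eta)\lambda(\alpha\eta)^{-1}$ with $\kappa$ in a free group. All searches terminate, because the objects exist. If the generation problem were decidable, triviality of finitely presented groups would be decidable, contradicting Adian–Rabin.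 $\blacksquare$

## Trivial and nontrivial quotients of $\mathbb Z*\mathbb Z/2$

For Theorem B we want $\langle a,b\rangle\le H_Q$, with $a$ of constant $x$ and $b$ of constant $y$ modulo the relators. The condition $y^2=1$ will be needed soon, so $U=\langle x,y\mid y^2\rangle$. The number of relators must be bounded, because $a$ is to be fixed.

Recall the language of Lyndon–Schupp V.9. In a free product every nontrivial element has a unique *normal form* $s_1\cdots s_q$ with nontrivial *syllables* $s_i$ in the factors, adjacent ones in different factors; $q$ is its length. An element is *cyclically reduced* if its length is at most $1$ or its first and last syllables lie in different factors, and *weakly cyclically reduced* if its length is at most $1$ or its last syllable is not the inverse of the first. A product $uv$ is *semi-reduced* if the last syllable of $u$ does not cancel with the first of $v$ (they may merge into one syllable). A set $\mathcal R$ is *symmetrized* if its elements are weakly cyclically reduced and it contains all weakly cyclically reduced conjugates of its elements and their inverses. A *piece*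 is a $p$ with $r_1=pc_1$, $r_2=pc_2$ semi-reduced for distinct $r_1,r_2\in\mathcal R$. Condition $C'(1/6)$ says that all $r\in\mathcal R$ have length $>6$, and that a piece $p$ with $r=pc$ semi-reduced has length less than $|r|/6$. Cor. V.9.4 says that if $C'(1/6)$ holds, each factor embeds in the quotient by the normal closure of $\mathcal R$. For example, in $\langle x\rangle*\langle y\mid y^2\rangle$ the element $xyx$ is weakly cyclically reduced but not cyclically reduced; it is conjugate to the cyclically reduced $x^2y$.

**Lemma 6.** There are $M\in\mathbb N$ and a computable map $i\mapsto R_i$ from $\mathbb N$ to $M$-tuples of words in $\{x,\mathsf X,y\}^*$ such that $\{i:U/\langle\langle R_i\rangle\rangle=1\}$ is $\Sigma^0_1$-complete.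

*Proof.* Let $\mathcal S\subset\mathbb N$ be $\Sigma^0_1$-complete.

**Step 1: encode $\mathcal S$ into the word problem of one finitely presented group.** Let
$$P_{\mathcal S}=\langle c_1,d_1,c_2,d_2\mid c_1^id_1c_1^{-i}=c_2^id_2c_2^{-i}\ (i\in\mathcal S)\rangle .$$
In the free group on $c_1,d_1$ the elements $c_1^id_1c_1^{-i}$ ($i\ge0$) freely generate a free subgroup: in a nonempty freely reduced product of them and their inverses, two consecutive letters $d_1^{\pm1}$ are separated by $c_1^{i'-i}$, and if $i=i'$ their exponents have the same sign, so no $d_1^{\pm1}$ cancels. Likewise for $c_2,d_2$. Hence $P_{\mathcal S}$ is an amalgam of two free groups over free subgroups with bases indexed by $\mathcal S$. For $i\notin\mathcal S$, $c_1^id_1c_1^{-i}$ is not in the amalgamated subgroup, since it belongs to a free basis together with the generators of that subgroup and is not one of them. In an amalgam, elements of the two factors are equal only if they lie in the amalgamated subgroup. So $c_1^id_1c_1^{-i}=c_2^id_2c_2^{-i}$ in $P_{\mathcal S}$ if and only if $i\in\mathcal S$.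

The group $P_{\mathcal S}$ is finitely generated and recursively presented. By Higman's theorem it embeds in a finitely presented group $K=\langle e_1,\dots,e_n\mid R_K\rangle$. So there are computable words $u_i$ in the $e_j^{\pm1}$ with $u_i=_K1$ if and only if $i\in\mathcal S$. Delete generators that are trivial in $K$; thus all $e_j\ne1$ in $K$, and $n\geq1$ since $K\ne1$.

**Step 2: turn "$u=1$ in $K$" into triviality of a quotient.** For a word $u$ in the $e_j^{\pm 1}$ let $Q_u$ be the quotient of $G=K*\langle x\rangle*\langle y\mid y^2\rangle$ by
$$r_x=x^{\delta_1}u\,x^{\delta_2}u\cdots x^{\delta_{10}}u,\qquad r_y=x^{\varepsilon_1}u\,x^{\varepsilon_2}u\cdots x^{\varepsilon_9}u\,x^{\varepsilon_{10}}y,$$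
$$r_j=x^{\eta_{j1}}y\,x^{\eta_{j2}}y\cdots x^{\eta_{j9}}y\,x^{\eta_{j,10}}e_j^{-1}\qquad(1\le j\le n),$$
where $\delta_s=9+s$ for $s\le9$, $\delta_{10}=-125$, $\varepsilon_s=200+s$ and $\eta_{js}=200+10j+s$. Note $\sum_s\delta_s=(81+45)-125=1$. The absolute values of the exponents are $10,\dots,18$, then $125$, then $201,\dots,210$, then $211,\dots,220$ for $j=1$, and so on: all distinct.

*If $u=_K1$:* $r_x$ becomes $x^{\sum\delta_s}=x$, so $x=1$; then $r_y$ gives $y=1$; then $r_j$ gives $e_j=1$. So $Q_u=1$.

*If $u\ne_K1$:* we verify $C'(1/6)$. The relators are cyclically reduced of syllable length $20$, with syllables alternating between powers of $x$ and syllables from $K$ or $\langle y\rangle$. Let $\mathcal R$ be the set of all weakly cyclically reduced conjugates of the relators and their inverses. In a free product, cyclically reduced conjugate elements of length at least $2$ are cyclic permutations of each other (and no element of length at most $1$ is conjugate to one of them). If an element of $\mathcal R$ has first syllable $s_1$ and last syllable $s_q$ in the same factor, with $s_qs_1\ne1$, then conjugation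 moves $s_q$ to the front and yields the cyclically reduced word with first syllable $s_qs_1$. So the elements of $\mathcal R$ are the cyclic permutations of the relators and their inverses, of length $20$, and the words of length $21$ obtained from these by splitting one syllable $g=g''g'$ with $g'$ at the beginning and $g''$ at the end. In particular all lengths are at least $20>6$.

Let $p=s_1\cdots s_q$ be a piece, $r_1=pc_1$, $r_2=pc_2$ semi-reduced, $r_1\ne r_2$. Suppose $q\ge4$. Only $s_q$ can merge with the next syllable, so $s_1,s_2,s_3$ are the first three syllables of both $r_1$ and $r_2$, and $s_2,s_3$ are complete syllables of the underlying cyclic words. One of $s_2,s_3$ is a power $x^e$. Since all exponents have distinct absolute values, $e$ determines the relator, its orientation and the position. Hence $r_1$ and $r_2$ come from the same cyclic word with aligned positions, and the syllable $g$ at which they start is the same. Its portion $g'=s_1$ at the beginning is the same, hence so is the remaining portion $g''=gs_1^{-1}$ at the end. So $r_1=r_2$, a contradiction. Thus pieces have length at most $3<20/6$,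 and $C'(1/6)$ holds. By Cor. V.9.4 the factors of $G$ embed in $Q_u$; so $Q_u\ne1$.

**Step 3: remove the generators $e_j$.** The relator $r_j$ says $e_j=W_j$ with $W_j=x^{\eta_{j1}}y\cdots x^{\eta_{j9}}y\,x^{\eta_{j,10}}$. Eliminating the $e_j$ (Tietze) gives $Q_u=U/\langle\langle R\rangle\rangle$, where $R$ consists of the words $s(W)$ for $s\in R_K$, and of $r_x$ and $r_y$ with $u$ replaced by $u(W)$, all written in $\{x,\mathsf X,y\}^*$. Take $u=u_i$ to get $R_i$, and $M=|R_K|+2$. Then $U/\langle\langle R_i\rangle\rangle=1$ if and only if $i\in\mathcal S$. $\square$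

## A shift $a$ with two fixed points, and an involution $b_0$

From now on $U=\langle x,y\mid y^2\rangle$ and $Y=(x,\mathsf X,y)$, so $m=3$, $\hat x=1$, $\hat{\mathsf X}=01$, $\hat y=001$.

How can one pack many elements $t_1,\dots,t_s$ into one? A natural attempt: let $a$ shift a chain of disjoint clopen sets $\dots\to\Delta_0\to\Delta_1\to\cdots$, let the $t_i$ be supported near $\Delta_0$, and put $t'=\prod_ia^{q_i}t_ia^{-q_i}$ with widely spaced $q_i$. The conjugates $a^{-q_i}t'a^{q_i}$ then contain $t_i$ near $\Delta_0$ and other things far away. If the far parts of two such conjugates avoid each other, then their commutator is exactly $[t_i,t_j]$.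

The attempt $b=t'$ cannot work. In the construction below the chain accumulates at two points $\varrho,\omega$. Both are fixed by $a$, and $t'$ is the identity near them, so $\langle a,t'\rangle$ fixes $\omega$ and is never $V$. Moreover, $a$ provides only the powers of one constant $x\in U$, and $t'$ provides no constant. Both defects are repaired by multiplying $t'$ by an involution $b_0$ of constant $y$ that moves $\varrho,\omega$ into $\Delta_0$. The square of $b=b_0t'$ will be $t'$ times a controlled error, and this is where $y^2=1$ is used.

**The element $a$.** Put $\Delta=00C$, $O_0=1C$, $W_0=01C$, so $C=\Delta\sqcup W_0\sqcup O_0$. Let $a\in V$ be defined by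
$$01z\mapsto01\hat xz,\qquad 1\hat{\mathsf X}z\mapsto1z,\qquad \Delta\to W_0\setminus01\hat xC,\qquad O_0\setminus1\hat{\mathsf X}C\to\Delta,$$
where the last two are $x$-maps onto, chosen by Lemma 1. The four domains and the four images each partition $C$. The first two maps are $x$-maps too: $\lambda(01)=1$ and $\lambda(01\hat x)=x$, while $\lambda(1\hat{\mathsf X})=x^{-1}$ and $\lambda(1)=1$. So $a$ is an $x$-map, with
$$a(W_0\sqcup\Delta)=W_0,\qquad a(O_0)=O_0\sqcup\Delta.$$
For $n\ge0$ put $W_n=a^nW_0=01\hat x^nC$ and $O_n=a^{-n}O_0=1\hat{\mathsf X}^nC$. These are decreasing sequences of cones that shrink to the points $\omega=01\hat x^\omega=0111\ldots$ and $\varrho=1\hat{\mathsf X}^\omega=10101\ldots$. Put $\Delta_n=a^n\Delta$ for $n\in\mathbb Z$. From the two displayed identities, $\Delta_1=W_0\setminus W_1$ and $\Delta_{-1}=O_0\setminus O_1$, so for $n\ge1$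
$$\Delta_n=W_{n-1}\setminus W_n,\qquad\Delta_{-n}=O_{n-1}\setminus O_n .$$
Hence
$$C\setminus\{\varrho,\omega\}=\bigsqcup_{n\in\mathbb Z}\Delta_n,\qquad\Delta_n\subset W_0\ (n\ge1),\qquad a\Delta_n=\Delta_{n+1}.\tag{8}$$
For instance $\Delta_1=010C$ and $\Delta_{-1}=1C\setminus101C$.

**The element $b_0$.** Let $\phi:C\setminus\Delta\to\Delta$ be a $y$-map (Lemma 1) and $b_0=\phi\sqcup\phi^{-1}$. Since $\phi^{-1}$ is a $y^{-1}$-map and $y=y^{-1}$, $b_0$ is a $y$-map; and $b_0^2=1$.

## Swaps of cocycle one, moved off the fixed points

**Definition (swap).** For a V-map $\varphi:A\to B$ with $A\cap B=\emptyset$ and $A\cup B\ne C$, let $\tau_\varphi\in V$ be $\varphi$ on $A$, $\varphi^{-1}$ on $B$, and the identity elsewhere. If $\varphi$ is a $1$-map, $\tau_\varphi$ is called a *$1$-swap*; then $c(\tau_\varphi,\cdot)\equiv1$.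

For example, $\tau(p_0,p_1)$ is a $1$-swap, and $\tau(p_0\hat x,p_1)$ is a swap but not a $1$-swap.

**Lemma 7.** Every $1$-map $\varphi:A\to B$ between proper clopen sets is the restriction of a product of $1$-swaps. Hence every $\kappa$-map between proper clopen sets is the restriction of some $eg$ with $g\in\langle a,b_0\rangle$ and $e$ a product of $1$-swaps, $eg$ being a $\kappa$-map.

*Proof.* *Case $A\cup B\ne C$.* We pass through a third place. Choose a clopen $D\subsetneq C\setminus(A\cup B)$ and a $1$-map $\psi:A\to D$ (Lemma 1). Then $A$ and $D$ are disjoint with $A\cup D\ne C$, and $D$ and $B$ are disjoint with $D\cup B\ne C$, so $\tau_\psi$ and $\tau_{\varphi\psi^{-1}}$ are $1$-swaps. On $A$ the product $\tau_{\varphi\psi^{-1}}\tau_\psi$ is $z\mapsto\psi(z)\mapsto\varphi(z)$.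

*Case $A\cup B=C$.* Choose a clopen $A'\subsetneq C\setminus B\subset A$ and a $1$-map $\theta:A\to A'$. Then $A\cup A'=A\ne C$ and $A'\cup B\ne C$, so $\theta$ and $\varphi\theta^{-1}:A'\to B$ are covered by the first case. Compose.

*Second statement.* Let $\varphi:A\to B$ be a $\kappa$-map. Since $a$ is an $x$-map, $b_0$ a $y$-map, and $x,y$ generate $U$, there is $g\in\langle a,b_0\rangle$ with constant $\kappa$. Then $\varphi g^{-1}:g(A)\to B$ is a $1$-map between proper clopen sets, so it is the restriction of a product $e$ of $1$-swaps. On $A$ we have $eg=\varphi$, and $eg$ is a $\kappa$-map. $\square$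

Now choose all $k_y$ and $s_l$ in $\Gamma$ in the form $eg$ given by Lemma 7. Let $\Sigma_0$ be the finite set of all $1$-swaps occurring in these, together with the elements in items 2, 3, 4, which are $1$-swaps. $\Sigma_0$ does not depend on $R$.

**Lemma 8.** There is a finite set $\Sigma_1$ of $1$-swaps, each the identity near $\varrho$ and $\omega$, with $\Sigma_0\subset\langle a,b_0,\Sigma_1\rangle$.

*Proof.* The idea is to cut each swap into small swaps, each of which misses one of three disjoint translates of $\{\varrho,\omega\}$. Let $v_1=1$, $v_2=b_0$, $v_3=ab_0$ and $E_j=v_j\{\varrho,\omega\}$. Since $\varrho,\omega\notin\Delta$, we have $E_2\subset\Delta_0$ and $E_3\subset\Delta_1$, while $E_1$ meets no $\Delta_n$. So $E_1,E_2,E_3$ are pairwise disjoint.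

Let $\tau_\varphi\in\Sigma_0$ with $\varphi:A\to B$. For $z\in A$ the two points $z,\varphi(z)$ meet at most two of the $E_j$, so some $E_j$ misses $\{z,\varphi(z)\}$. For each $j$ the set of $z\in A$ with this property is open. By compactness $A$ is partitioned into finitely many clopen $A_q$ such that $A_q\cup\varphi(A_q)$ misses some $E_{j(q)}$. Then $\tau_\varphi=\prod_q\tau_{\varphi|A_q}$. Moreover $v_{j(q)}^{-1}\tau_{\varphi|A_q}v_{j(q)}$ is again a $1$-swap: it exchanges the $v_{j(q)}^{-1}$-images of $A_q$ and $\varphi(A_q)$, and if $v_{j(q)}$ has constant $\kappa$, the constant is $\kappa^{-1}\cdot1\cdot\kappa=1$. Its support misses $v_{j(q)}^{-1}E_{j(q)}=\{\varrho,\omega\}$, and the support is clopen. Let $\Sigma_1$ be the set of all these conjugates. $\square$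

## Alternating groups that contain the swaps

The commutator trick yields only commutators $[t_i,t_j]$. So we place each swap inside a finite perfect group.

Given pairwise disjoint clopen $A_1,\dots,A_5$ and V-maps $\mu_i:A_1\to A_i$ onto, $\mu_1=\mathrm{id}$, let an even permutation $s$ of $\{1,\dots,5\}$ act by $\mu_{s(i)}\mu_i^{-1}:A_i\to A_{s(i)}$ and by the identity elsewhere. Since $(\mu_{s(t(i))}\mu_{t(i)}^{-1})(\mu_{t(i)}\mu_i^{-1})=\mu_{st(i)}\mu_i^{-1}$, this is an injective homomorphism of $\mathrm{Alt}(5)$ into $V$. The group $\mathrm{Alt}(5)$ is perfect: it is generated by the commutators of its elements.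

Let $\varphi:A\to B$ be as in the definition of swaps, $A=A'\sqcup A''$ with a $1$-map $\chi:A'\to A''$, and let $\mu_5:A'\to A_*$ be a $1$-map with $A_*\cap(A\cup B)=\emptyset$. Take the five sets $A',\ \varphi A',\ A'',\ \varphi A'',\ A_*$ with $\mu_2=\varphi|_{A'}$, $\mu_3=\chi$, $\mu_4=\varphi\chi$. The permutation $(12)(34)$ acts as $\mu_2=\varphi$ on $A'$, as $\mu_4\mu_3^{-1}=\varphi$ on $A''$, and as the inverses on the images. So the group contains $\tau_\varphi$.

- For $\tau_\varphi\in\Sigma_1$ fix such a group $T_\varphi$ with $A_*$ missing neighborhoods of $\varrho,\omega$. This is possible: take for $A_*$ a small cone in the nonempty clopen set $C\setminus(A\cup B)$ avoiding the two points; Lemma 1 supplies $\chi$ and $\mu_5$. All $\mu_i$ are $1$-maps, so the elements of $T_\varphi$ have $c\equiv1$.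
- For $r\in R$ let $\varphi_r:p_1C\to p_0\hat rC$, $p_1z\mapsto p_0\hat rz$, an $\bar r$-map. Fix once and for all a splitting $p_1C=A'\sqcup A''$, a $1$-map $\chi:A'\to A''$ and a $1$-map $\mu_5:A'\to A_*=p_2C$. Let $T_r$ be the resulting group. It contains $\tau(p_1,p_0\hat r)$ and is supported in $\Delta_0=00C$. The constants of the $\mu_i$ are $1$ or $\bar r$, so its elements have $c\in\{1,\bar r,\bar r^{-1}\}$ and $\pi c\equiv1$.

All these groups lie in $V_Q$. The supports of the $T_\varphi$ are contained in clopen sets missing $\varrho,\omega$, so by (8) and compactness they lie in finitely many $\Delta_n$. Hence there is $k$, independent of $R$, such that all the groups are supported in $\Omega=\bigsqcup_{|n|\le k}\Delta_n$. Finally,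
$$\Gamma\subset\langle a,b_0,\ T_\varphi\ (\tau_\varphi\in\Sigma_1),\ T_r\ (r\in R)\rangle.\tag{9}$$
Indeed items 1 and 5 are products of elements of $\langle a,b_0\rangle$ and of $\Sigma_0$; items 2, 3, 4 lie in $\Sigma_0\subset\langle a,b_0,\Sigma_1\rangle$; and $\tau(p_i\hat r,p_j)$ is the conjugate of $\tau(p_0\hat r,p_1)\in T_r$ by an element of $\langle\tau(p_i,p_j)\rangle$ that carries $p_0z\mapsto p_iz$ and $p_1z\mapsto p_jz$.

## One element carrying all the groups

Let $t_1,\dots,t_s$ list all elements of all the groups $T_\varphi,T_r$. Put $L=2k+1$, $q_i=L3^i$ $(1\le i\le s)$,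
$$t'=\prod_{i=1}^sa^{q_i}t_ia^{-q_i},\qquad b=b_0t'.\tag{10}$$
The $i$-th factor is supported in $\bigsqcup_{|n-q_i|\le k}\Delta_n$. For different $i$ these sets are disjoint, since $|q_i-q_j|\ge6L>2k$, and they are contained in $W_0\subset C\setminus\Delta$, since $q_i-k\ge1$. As $b_0$ maps $C\setminus\Delta$ onto $\Delta$, the element $t''=b_0t'b_0$ is supported in $\Delta_0$. And
$$b^2=b_0t'b_0t'=t''t'.\tag{11}$$

Why powers of $3$? The error $t''$ will be shifted to position $-q_i$, and it must avoid the other shifted pieces. Equal spacing fails: for $k=1$, $L=3$ and positions $q_1=3$, $q_2=6$, the error of the first conjugate sits at $-3$, and the second conjugate carries $t_1$ to the interval around $q_1-q_2=-3$. With $q_1=9$, $q_2=27$ the far parts are $\{-9\}\cup[17,19]$ and $\{-27\}\cup[-19,-17]$, which are disjoint.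

**Proposition 9.** $\langle a,b\rangle$ contains $b_0$ and all $t_i$. Hence $\langle a,b\rangle\supset\Gamma$.

*Proof.* **Step 1: isolate $t_i$ near $\Omega$.** Put $d_i=a^{-q_i}b^2a^{q_i}\in\langle a,b\rangle$. By (11) and (10) it is the product of $a^{-q_i}t''a^{q_i}$, supported in $\Delta_{-q_i}$, and of the elements $a^{q_l-q_i}t_la^{-(q_l-q_i)}$, supported in the $\Delta_n$ with $|n-(q_l-q_i)|\le k$. All these factors have disjoint supports, and the one with $l=i$ is $t_i$. So $d_i=t_id_i'$ with $t_i$ supported in $\Omega$ and $d_i'$ supported in $\bigsqcup_{n\in N_i}\Delta_n$, where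
$$N_i=\{-q_i\}\cup\bigcup_{l\ne i}[\,q_l-q_i-k,\ q_l-q_i+k\,].$$
Also $N_i\cap[-k,k]=\emptyset$, since $q_i\ge3L>k$ and $|q_l-q_i|\ge6L>2k$.

**Step 2: $N_i\cap N_j=\emptyset$ for $i\ne j$.** This makes the far parts commute. There are three kinds of coincidence to exclude.

- $-q_i\ne-q_j$.
- If $l\ne j$, then $q_l+q_i-q_j=L(3^l+3^i-3^j)\ne0$, by comparing base-$3$ digit sums: $3^l+3^i$ has digit sum $2$ (also if $l=i$) and $3^j$ has digit sum $1$. So the absolute value is at least $L>k$, and $-q_i\notin[q_l-q_j-k,q_l-q_j+k]$. The same holds with $i,j$ exchanged.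
- If $l\ne i$ and $l'\ne j$, then $(q_l-q_i)-(q_{l'}-q_j)=L\big((3^l+3^j)-(3^{l'}+3^i)\big)$. If this were $0$, uniqueness of base-$3$ expansions would give $\{l,j\}=\{l',i\}$ as multisets. As $l\ne i$, we get $l=l'$ and then $j=i$, a contradiction. So the absolute value is at least $L>2k$, and the two intervals are disjoint.

**Step 3: commutators.** By Steps 1 and 2, for $i\ne j$ the element $d_i'$ commutes with $t_i,t_j,d_j'$, and $d_j'$ commutes with $t_i,t_j$. Hence $[d_i,d_j]=[t_id_i',t_jd_j']=[t_i,t_j]$; for $i=j$ both sides are trivial. So $\langle a,b\rangle$ contains all commutators $[t_i,t_j]$. Each $T_\varphi$ and $T_r$ is perfect, and all its elements are listed, so $\langle a,b\rangle$ contains all these groups. Hence it contains all $t_i$, then $t'$ by (10), then $b_0=bt'^{-1}$. The last claim is (9). $\square$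

**Proof of Theorem B.** The element $a$ is an $x$-map, so $a\in H_Q$. The element $b_0$ is a $y$-map. As $V_Q$ is normal in $H_Q\ni a$ and all $t_i\in V_Q$, also $t'\in V_Q$. So $b=b_0t'\in H_Q$ and $\langle a,b\rangle\le H_Q$. If $Q\ne1$, then $\langle a,b\rangle\ne V$ by Lemma 3. If $Q=1$, then $\langle a,b\rangle\supset\Gamma$ by Proposition 9, so $\langle a,b\rangle=V$ by Proposition 5(b).

Apply this with $R=R_i$ from Lemma 6, listing one group $T_r$ for each of the $M$ entries of the tuple and the elements of each group in a fixed order of $\mathrm{Alt}(5)$. The elements $a,b_0$, the set $\Sigma_1$, the groups $T_\varphi$, the numbers $k,s,L$ and $q_1,\dots,q_s$, and the maps $\chi,\mu_5$ used for the $T_r$ are fixed, and the $T_r$ are explicit in $r$. So the resulting map $i\mapsto b^{(i)}$ is computable and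
$$\langle a,b^{(i)}\rangle=V\iff U/\langle\langle R_i\rangle\rangle=1 .$$
By Lemma 6, $\{b\in V:\langle a,b\rangle=V\}$ is $\Sigma^0_1$-hard, and it is $\Sigma^0_1$ by the search described after the opening example. Finally, $\{a,b^{(i)}\}$ always has two elements: $t'$ is the identity on $\Delta$, so $b^{(i)}$ maps $\Delta$ onto $b_0(\Delta)=C\setminus\Delta$, whereas $a(\Delta)\subset W_0\subsetneq C\setminus\Delta$. So the generation problem is $\Sigma^0_1$-complete already for two-element sets with one element fixed, and $2$ is optimal because $V$ is not cyclic. $\blacksquare$
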